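# Contractive and completely contractive double-layer conditions on an annulus

## 1. The numbers $3/2$ and $-3/2$ in the annulus $1/2<|z|<2$

Take the annulus $\{1/2<|z|<2\}$, the number $\lambda=3/2$ in it, and two points $z,w$ of the unit circle $\mathbb T$. Consider
$$p(z)=2\Re\frac1{1-z\lambda/2}-1,\qquad q(w)=2\Re\frac1{1-w/(2\lambda)}-1 .$$
For a complex number $|x|<1$ we have $2\Re(1-x)^{-1}-1=\Re\frac{1+x}{1-x}=\frac{1-|x|^2}{|1-x|^2}$, so
$$p(z)=\frac{7/16}{|1-\frac34z|^2},\qquad q(w)=\frac{8/9}{|1-\frac13w|^2}.$$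
The denominators are largest at $z=-1$ and at $w=-1$, and only there. Hence $\min p=\frac{7/16}{49/16}=\frac17$ and $\min q=\frac{8/9}{16/9}=\frac12$.

Now fix a real number $c$ and ask two things. First: is $p(z)+q(w)+c\ge0$ for all $z,w$? Second: is there one real number $a$ with $p(z)-a\ge0$ for all $z$ and $q(w)+c+a\ge0$ for all $w$? The first holds exactly when $c\ge-\frac17-\frac12=-\frac9{14}$. The second asks for $a$ in the interval $[-c-\frac12,\frac17]$, which is non-empty under exactly the same condition. In the extreme case $c=-\frac9{14}$ the number $a$ has no freedom: $a=\frac17$.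

Do the same for the diagonal matrix $\operatorname{diag}(\frac32,-\frac32)$. Its second entry has the functions $p(-z)$ and $q(-w)$. For $c=-\frac9{14}$ the matrix $\operatorname{diag}\big(p(z)+q(w)+c,\ p(-z)+q(-w)+c\big)$ is positive semidefinite for all $z,w$; it kills $e_1$ at $(z,w)=(-1,-1)$ and $e_2$ at $(1,1)$. The matrix $\operatorname{diag}(\frac17,\frac17)$ separates.

So far the two conditions agree, because a real function has a minimum and $a=\min p$ can be used. For Hermitian matrices in the Loewner order ($X\ge Y$ means that $X-Y$ is positive semidefinite) this argument is gone. Here is a small failure. Put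
$$U_1=\begin{pmatrix}-1&\frac12\\ \frac12&1\end{pmatrix},\quad U_2=0,\quad L_1=\begin{pmatrix}-1&\frac12\\ \frac12&-1\end{pmatrix},\quad L_2=\begin{pmatrix}-2&0\\0&0\end{pmatrix}.$$
Every $L_i$ lies below every $U_j$, because
$$U_1-L_1=\begin{pmatrix}0&0\\0&2\end{pmatrix},\quad U_2-L_2=\begin{pmatrix}2&0\\0&0\end{pmatrix},\quad U_1-L_2=\begin{pmatrix}1&\frac12\\ \frac12&1\end{pmatrix},\quad U_2-L_1=\begin{pmatrix}1&-\frac12\\-\frac12&1\end{pmatrix}$$
are all $\ge0$. Suppose a Hermitian $A'$ satisfied $L_i\le A'\le U_j$ for all $i,j$. Since $U_1-L_1$ kills $e_1$, the two nonnegative numbers $\langle(U_1-A')e_1,e_1\rangle$ and $\langle(A'-L_1)e_1,e_1\rangle$ add up to $0$, so both vanish, and a positive semidefinite matrix with $\langle Xe,e\rangle=0$ satisfies $Xe=0$. Thus $A'e_1=U_1e_1=(-1,\frac12)$. In the same way $A'e_2=U_2e_2=0$. But then $A'_{21}=\frac12$ and $A'_{12}=0$, and $A'$ is not Hermitian.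

In our problem the upper and lower families are not arbitrary: they come from a single operator $T$ in place of $\lambda$. Does the failure still occur, and for which annuli and which $c$?

## 2. The classes $\mathbb{DLA}_R(c)$ and $\mathbb{CDLA}_R(c)$, and the theorem

Hilbert spaces are complex and nonzero, of any dimension; inner products are linear in the first variable. $\mathcal B(H)$ is the algebra of bounded operators, $\Re X=(X+X^*)/2$, and a scalar $\lambda$ stands for $\lambda I$. For self-adjoint $B$, $B>0$ means positive and invertible. Let $\mathbb D$ be the open unit disc, and for $R>1$ let $A_R=\{1/R<|z|<R\}$. If $\sigma(T)\subset A_R$, then $T$ is invertible, and $T/R$ and $T^{-1}/R$ have spectrum in $\mathbb D$.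

**Definition ($\mathcal C_B$).** For self-adjoint $B$ and $\sigma(X)\subset\mathbb D$, write $X\in\mathcal C_B$ if $2\Re(1-zX)^{-1}+B-2\ge0$ for all $z\in\mathbb D$.

For a scalar $B=\rho>0$ this is the Sz.-Nagy–Foiaş class of $\rho$-contractions, the operators with a unitary $\rho$-dilation. Example: on $H=\mathbb C$, $X=x$, the infimum of $2\Re(1-zx)^{-1}$ over $\mathbb D$ is $2/(1+|x|)$, so $x\in\mathcal C_\rho$ exactly when $\rho\ge 2|x|/(1+|x|)$.

Fix $R>1$ and $c>-2$. Both classes below consist of operators $T$ with $\sigma(T)\subset A_R$.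

**Definition ($\mathbb{DLA}_R(c)$).** $T\in\mathbb{DLA}_R(c)$ if
$$2\Re\big[(1-zT/R)^{-1}+(1-wT^{-1}/R)^{-1}\big]-2+c\ge0\qquad\text{for all }z,w\in\mathbb D .$$

**Definition ($\mathbb{CDLA}_R(c)$).** $T\in\mathbb{CDLA}_R(c)$ if there is a self-adjoint $A$ with $A>0$ and $2+c-A>0$ such that $T/R\in\mathcal C_{2+c-A}$ and $T^{-1}/R\in\mathcal C_A$, that is,
$$2\Re(1-zT/R)^{-1}+c-A\ge0,\qquad 2\Re(1-wT^{-1}/R)^{-1}+A-2\ge0\qquad(z,w\in\mathbb D).$$

These are the conditions that the double-layer potential map on the annulus associated with $T$ is contractive, respectively completely contractive; we only use the inequalities. The problem comes from Michael T. Jury and Georgios Tsikalas, "Positivity conditions on the annulus via the double-layer potential kernel", arXiv:2307.13387 (2023). Adding the two inequalities gives $\mathbb{CDLA}_R(c)\subseteq\mathbb{DLA}_R(c)$. The problem: if $\mathbb{CDLA}_R(c)\ne\emptyset$ and $c\ne-2(R-1)/(R+1)$, is the inclusion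 strict?

Put
$$h=\frac1R,\qquad\alpha(t)=\frac{1-t}{1+t},\qquad c_{\min}=-2\alpha(h)=-\frac{2(R-1)}{R+1},\qquad c_*=-\alpha(h^2)=-\frac{R^2-1}{R^2+1}.$$

**Theorem.** Let $R>1$, $c>-2$.

1. If $c>c_{\min}$, then $\mathbb{CDLA}_R(c)\subsetneq\mathbb{DLA}_R(c)$. An element of the difference (a *witness*) exists on every Hilbert space of dimension $\ge4$, and on every one of dimension $\ge3$ if $c<c_*$.
2. If $c=c_{\min}$, then $\mathbb{CDLA}_R(c)=\mathbb{DLA}_R(c)=\{\text{unitary operators}\}$. If $c<c_{\min}$, both classes are empty.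

We shall see in Section 3 that $\mathbb{CDLA}_R(c)\neq\emptyset$ for $c\ge c_{\min}$. So the pairs in the question are exactly those with $c>c_{\min}$, and the answer is yes for every one of them. For $R=2$ we have $c_{\min}=-\frac23$ and $c_*=-\frac35$; the value $c=-\frac9{14}$ of Section 1 lies between them.

## 3. Separation between $P$ and $-c-Q$; scalars, triangular matrices, padding

**Reformulation.** The aim is to replace $\mathbb D$ by $\mathbb T$ and $A$ by a cleaner unknown. For $\sigma(T)\subset A_R$ let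
$$P(z)=2\Re(1-hzT)^{-1}-1,\quad Q(w)=2\Re(1-hwT^{-1})^{-1}-1,\quad M(z,w)=P(z)+Q(w)+c .$$
$P$ and $Q$ are continuous on $\overline{\mathbb D}$ and harmonic in $\mathbb D$ (real parts of analytic functions), so their values are averages of their boundary values against the Poisson kernel. Applying this in $z$ and then in $w$ shows that $M$ on $\mathbb D^2$ is an average of $M$ on $\mathbb T^2$. Hence
$$T\in\mathbb{DLA}_R(c)\iff M(z,w)\ge0\ \text{ for all }(z,w)\in\mathbb T^2.\tag{1}$$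
If $T\in\mathbb{CDLA}_R(c)$ with operator $A$, put $A'=A-1-c$. The two defining inequalities become, after passing to the closed disc by continuity,
$$P(z)-A'\ge0,\qquad Q(w)+c+A'\ge0\qquad(z,w\in\overline{\mathbb D}).\tag{2}$$
To show $T\notin\mathbb{CDLA}_R(c)$ we shall always prove that no self-adjoint $A'$ at all satisfies (2). By Poisson averaging, (2) on $\mathbb T$ implies (2) on $\overline{\mathbb D}$.

**Scalars.** We need the exact minimum of $M$ on one-dimensional spaces. For $\lambda\in A_R$ and $z,w\in\mathbb T$, the values of $P,Q$ are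
$$p(z)=\frac{1-h^2|\lambda|^2}{|1-hz\lambda|^2}\ge\alpha(h|\lambda|),\qquad q(w)=\frac{1-h^2/|\lambda|^2}{|1-hw/\lambda|^2}\ge\alpha(h/|\lambda|),$$
with equality only at $z\lambda=-|\lambda|$, respectively only at $w=-\lambda/|\lambda|$. So $\min(p+q)=k(|\lambda|)$, where
$$k(a)=\alpha(ha)+\alpha(h/a).\tag{3}$$
Write $a=e^u$ and $R=e^\tau$. Since $\alpha(e^{-x})=\tanh\frac x2$, we have $k=\tanh\frac{\tau-u}2+\tanh\frac{\tau+u}2$. This is even in $u$, and its $u$-derivative $\frac12\big[\operatorname{sech}^2\frac{\tau+u}2-\operatorname{sech}^2\frac{\tau-u}2\big]$ is negative for $0<u<\tau$. So $k$ decreases strictly on $[1,R)$ from $k(1)=2\alpha(h)=-c_{\min}$ to the limit $\tanh\tau=\alpha(h^2)=-c_*$ at $R$. In particular $c_{\min}<c_*$.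

A scalar $\lambda$ is in $\mathbb{DLA}_R(c)$ iff $k(|\lambda|)+c\ge0$. In that case $A'=\alpha(h|\lambda|)$ satisfies (2), and $A=1+c+A'$ satisfies $A\ge1-\alpha(h/|\lambda|)>0$ and $2+c-A=1-A'>0$, so $\lambda\in\mathbb{CDLA}_R(c)$. For scalars the classes coincide; taking direct sums, they coincide for diagonal matrices, and by unitary equivalence for normal matrices. A witness on a finite-dimensional space must be non-normal.

For a unitary $U$ and $c\ge c_{\min}$, the functional calculus gives $P,Q\ge\alpha(h)$ on $\mathbb T$. Take $A=1+\frac c2>0$. Then $2+c-A=1+\frac c2>0$ and $A'=-\frac c2$, and (2) holds since $\alpha(h)+\frac c2\ge0$. So all unitaries belong to $\mathbb{CDLA}_R(c)$, and the class is non-empty, for every $c\ge c_{\min}$.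

**Triangular matrices.** All witnesses will be block triangular. Let $T=\begin{pmatrix}\Lambda_1&N\\0&\Lambda_2\end{pmatrix}$ with $\Lambda_i$ diagonal. Inverting the block triangular matrix $1-hzT$, and using that the upper right block of $T^{-1}$ is $-\Lambda_1^{-1}N\Lambda_2^{-1}$, we see that the diagonal blocks of $P,Q$ are diagonal with the scalar values above, and that the upper right blocks of $P(z)$, $Q(w)$ are
$$hz(1-hz\Lambda_1)^{-1}N(1-hz\Lambda_2)^{-1},\qquad-hw(\Lambda_1-hw)^{-1}N(\Lambda_2-hw)^{-1}.\tag{4}$$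

**Padding.** This reduces part 1 to small matrices. Let $c\ge c_{\min}$ and let $T\in\mathbb{DLA}_R(c)$ on $\mathbb C^n$ be such that (2) has no solution. Then $T\oplus I$ on $\mathbb C^n\oplus H'$ is in $\mathbb{DLA}_R(c)$, since the number $1$ has $p+q+c\ge k(1)+c\ge0$; and a solution $A'$ for $T\oplus I$, compressed to $\mathbb C^n$, would solve (2) for $T$. So it suffices to find a $3\times3$ matrix of this kind for $c_{\min}<c<c_*$ and a $4\times4$ one for $c\ge c_*$.

**Schur complements.** We use a standard fact several times. Let $X=\begin{pmatrix}a&b^*\\b&B\end{pmatrix}$ be Hermitian with $B>0$ and $a$ a number. Then $X$ is congruent to $\operatorname{diag}(a-b^*B^{-1}b,\,B)$. So $X\ge0$ iff $a-b^*B^{-1}b\ge0$, and $X$ is singular iff this number is $0$.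

## 4. Kernel vectors of $M$ prescribe $A'$; a two-by-two matrix that is too symmetric

The toy example of Section 1 becomes the following test.

**Lemma 1.** Let $M(z_i,w_i)v_i=0$ for $i=1,2$, with $z_i,w_i\in\mathbb T$. If (2) holds, then
$$\Delta:=\big\langle(P(z_1)-P(z_2))v_1,v_2\big\rangle=0.\tag{5}$$

*Proof.* $0=\langle M(z_i,w_i)v_i,v_i\rangle$ is the sum of the nonnegative numbers $\langle(P(z_i)-A')v_i,v_i\rangle$ and $\langle(Q(w_i)+c+A')v_i,v_i\rangle$. Both vanish, and positivity gives $A'v_i=P(z_i)v_i$. Hence $\langle P(z_1)v_1,v_2\rangle=\langle A'v_1,v_2\rangle=\langle v_1,A'v_2\rangle=\langle v_1,P(z_2)v_2\rangle=\langle P(z_2)v_1,v_2\rangle$. $\square$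

So we want $M\ge0$ on $\mathbb T^2$ with two points where $M$ is singular and with $\Delta\neq0$. Let $c_{\min}<c<c_*$. By Section 3 there is a unique $\rho\in(1,R)$ with $k(\rho)=-c$. Put
$$r=h\rho,\quad r'=\frac h\rho,\quad rr'=h^2,\quad c=-\alpha(r)-\alpha(r'),\quad s=\frac{4r}{1-r^2},\quad t=\frac{4r'}{1-r'^2}.$$
(In Section 1: $\rho=\frac32$, $r=\frac34$, $r'=\frac13$.) The scalar $\rho$ has $p+q+c\ge0$ with equality only at $(-1,-1)$; the scalar $-\rho$ has equality only at $(1,1)$. For $\operatorname{diag}(\rho,-\rho)$ the kernel vectors are $e_1,e_2$, and $\Delta=0$ since $P$ is diagonal.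

The sensible first attempt is to perturb this matrix off the diagonal: $T=\begin{pmatrix}a_1&\varepsilon\\0&-a_2\end{pmatrix}$ with $a_i$ near $\rho$. Suppose we have such matrices in $\mathbb{DLA}_R(c)$, with $a_1,a_2\to\rho$, $\varepsilon\to0$, and $M$ singular at points $(z_1,w_1)\to(-1,-1)$ and $(z_2,w_2)\to(1,1)$, with kernel vectors $v_1=(1,\chi_1)$ and $v_2=(\chi_2,1)$. Let $m_1,m_2$ be the diagonal entries of $M$, let $p_1,p_2$ be those of $P$, and let $\varepsilon F(z)$, $\varepsilon X(z,w)$ be the upper right entries of $P$, $M$. At $a_1=a_2=\rho$, (4) gives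
$$F(z)=\frac{hz}{1-r^2z^2},\qquad X(z,w)=\frac{hz}{1-r^2z^2}+\frac{hw}{\rho^2-h^2w^2}.$$
Since $\frac h{1-r^2}=\frac s{4\rho}$ and $\frac h{\rho^2-h^2}=\frac{r'}{\rho(1-r'^2)}=\frac t{4\rho}$, we get $X(1,1)=-X(-1,-1)=\frac{s+t}{4\rho}$ and $F(-1)-F(1)=-\frac s{2\rho}$. Moreover
$$m_2(-1,-1)=m_1(1,1)=\frac{1+r}{1-r}+\frac{1+r'}{1-r'}-\alpha(r)-\alpha(r')=s+t,$$
because $\frac{1+x}{1-x}-\frac{1-x}{1+x}=\frac{4x}{1-x^2}$; for the same reason $p_1(-1)-p_1(1)=-s$ and $p_2(-1)-p_2(1)=s$. The second row of $M(z_1,w_1)v_1=0$ and the first row of $M(z_2,w_2)v_2=0$ give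
$$\frac{\chi_1}\varepsilon\to-\frac{X(-1,-1)}{s+t}=\frac1{4\rho},\qquad\frac{\chi_2}\varepsilon\to-\frac{X(1,1)}{s+t}=-\frac1{4\rho}.$$
Expanding $\Delta$ to first order in $\varepsilon$,
$$\frac\Delta\varepsilon\to(-s)\Big(-\frac1{4\rho}\Big)+s\cdot\frac1{4\rho}+\Big(-\frac s{2\rho}\Big)=0 .$$
This is the exact point where the attempt stops: the first-order terms cancel identically in $\rho$ and $h$, and (5) yields no contradiction at this order.

The way past this is to leave the entry between $\rho$ and $-\rho$ equal to $0$ and to let the two directions communicate through a third one, with eigenvalue $1$. There $p+q+c\ge k(1)+c>0$, so this direction stays away from singularity. The effect appears at order $\varepsilon^2$, and there the terms do not cancel.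

## 5. Three-by-three witnesses for $c_{\min}<c<c_*$

Keep $\rho,r,r',s,t$ from Section 4. Fix $\delta_0>0$ with $[\rho-\delta_0,\rho+\delta_0]\subset(1,R)$ and let
$$T=\begin{pmatrix}a_1&0&\varepsilon\\0&-a_2&\varepsilon\\0&0&1\end{pmatrix},\qquad|a_i-\rho|\le\delta_0,\quad0<\varepsilon\le1 .$$

**Step 1 (the matrices $P$ and $M$).** The purpose is to record the entries and the bounds that are uniform in all parameters. With $\lambda_1=a_1$, $\lambda_2=-a_2$, (4) gives
$$P=\begin{pmatrix}p_1&0&\varepsilon F_1\\0&p_2&\varepsilon F_2\\\varepsilon\bar F_1&\varepsilon\bar F_2&p_3\end{pmatrix},\qquad M=\begin{pmatrix}m_1&0&\varepsilon X_1\\0&m_2&\varepsilon X_2\\\varepsilon\bar X_1&\varepsilon\bar X_2&m_3\end{pmatrix},$$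
$$F_i(z)=\frac{hz}{(1-hz\lambda_i)(1-hz)},\quad G_i(w)=\frac{-hw}{(\lambda_i-hw)(1-hw)},\quad X_i(z,w)=F_i(z)+G_i(w).$$
All of $p_i,m_i,F_i,X_i$ are jointly continuous in $(z,w,a_1,a_2)$ on the compact set $\mathbb T^2\times[\rho-\delta_0,\rho+\delta_0]^2$ and do not depend on $\varepsilon$. So $|X_i|\le C$ with a constant $C$, and $m_3\ge k(1)+c=c-c_{\min}=:\sigma_0>0$.

**Step 2 (localization near two points).** The purpose is to show that positivity of $M$ is decided by two scalar functions. Inside $\mathbb T^2$ let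
$$K_1=\{\Re z\le0,\ \Re w\le0\},\qquad K_2=\{\Re z\ge0,\ \Re w\ge0\}.$$
For $a_1=\rho$, $m_1\ge0$ vanishes only at $(-1,-1)$, so it is positive on the compact set where $\Re z\ge0$ or $\Re w\ge0$. For $a_2=\rho$, $m_2\ge0$ vanishes only at $(1,1)$. By continuity, after shrinking $\delta_0$, there is $\eta>0$ such that for all $a_1,a_2$ under consideration
$$m_1\ge\eta\ \text{ if }\Re z\ge0\text{ or }\Re w\ge0,\qquad m_2\ge\eta\ \text{ if }\Re z\le0\text{ or }\Re w\le0 .$$
Let $\varepsilon$ be so small that $\sqrt2C\varepsilon<\min(\eta,\sigma_0)$, $\varepsilon^2C^2<\eta\sigma_0$ and $\varepsilon^2C^2/\eta\le\sigma_0/2$.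

* Off $K_1\cup K_2$: one of $\Re z,\Re w$ is positive and one is negative, so $m_1,m_2\ge\eta$ and $m_3\ge\sigma_0$. The off-diagonal part of $M$ has norm $\varepsilon(|X_1|^2+|X_2|^2)^{1/2}\le\sqrt2C\varepsilon$. Hence $M>0$.
* On $K_1$: $m_2\ge\eta$ and $m_3\ge\sigma_0$, so the $\{2,3\}$-block is positive definite, its determinant being at least $\eta\sigma_0-\varepsilon^2C^2>0$. The $(3,3)$ entry of its inverse is $(m_3-\varepsilon^2|X_2|^2/m_2)^{-1}$. So $M\ge0$ iff
$$S_1:=m_1-\frac{\varepsilon^2|X_1|^2}{m_3-\varepsilon^2|X_2|^2/m_2}\ \ge0,\tag{6}$$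
and $M$ is singular where $S_1=0$.
* On $K_2$ the same holds with the indices $1,2$ exchanged; call the Schur complement $S_2$.

**Step 3 (making both Schur complements touch zero).** The purpose is to choose $a_1,a_2$ so that $M\ge0$ everywhere and $M$ is singular somewhere in $K_1$ and somewhere in $K_2$. Let $\mu_i(a_1,a_2)=\min_{K_i}S_i$. Since $S_i$ is jointly continuous on $K_i\times[\rho-\delta_0,\rho+\delta_0]^2$ and $K_i$ is compact, $\mu_i$ is continuous. The minimum point of $m_i$ over $\mathbb T^2$ is $(-1,-1)\in K_1$ for $i=1$ and $(1,1)\in K_2$ for $i=2$, so $\min_{K_i}m_i=k(a_i)+c$. Also $0\le m_i-S_i\le\frac{2C^2}{\sigma_0}\varepsilon^2$. Therefore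
$$|\mu_i-(k(a_i)+c)|\le\frac{2C^2}{\sigma_0}\varepsilon^2 .$$
Since $k$ is strictly decreasing and $k(\rho)+c=0$, for given $\delta\in(0,\delta_0]$ and all sufficiently small $\varepsilon$ we have $\mu_i>0$ on the side $a_i=\rho-\delta$ and $\mu_i<0$ on the side $a_i=\rho+\delta$ of the square $[\rho-\delta,\rho+\delta]^2$. The Poincaré–Miranda theorem says that two continuous functions on a square, the $i$-th having opposite signs on the two sides $a_i=\text{const}$, have a common zero. So $\mu_1=\mu_2=0$ at some point of the square. Taking $\delta=\delta_n\to0$ and suitable $\varepsilon=\varepsilon_n\to0$, we obtain a sequence of matrices $T$ with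
$$\mu_1=\mu_2=0,\qquad a_1,a_2\to\rho,\qquad\varepsilon\to0 .$$
For each of them $M\ge0$ on $\mathbb T^2$, so $T\in\mathbb{DLA}_R(c)$ by (1).

**Step 4 (kernel vectors).** The purpose is to feed Lemma 1. Choose $(z_i,w_i)\in K_i$ with $S_i(z_i,w_i)=0$ and $v_i\ne0$ with $M(z_i,w_i)v_i=0$. By (6), $m_i(z_i,w_i)=O(\varepsilon^2)$. Every limit point of $(z_1,w_1)$ lies in $K_1$ and is a zero of $m_1$ for $a_1=\rho$, so $(z_1,w_1)\to(-1,-1)$; likewise $(z_2,w_2)\to(1,1)$. The first entry of $v_1$ is nonzero: otherwise the positive definite $\{2,3\}$-block would kill the remaining entries. Similarly for the second entry of $v_2$. So we may normalize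
$$v_1=(1,\chi_1,\omega_1),\qquad v_2=(\chi_2,1,\omega_2).$$
Rows 2 and 3 of $M(z_1,w_1)v_1=0$ read
$$m_2\chi_1+\varepsilon X_2\omega_1=0,\qquad\varepsilon\bar X_1+\varepsilon\bar X_2\chi_1+m_3\omega_1=0,$$
hence $\omega_1(m_3-\varepsilon^2|X_2|^2/m_2)=-\varepsilon\bar X_1$. Rows 1 and 3 of $M(z_2,w_2)v_2=0$ are treated in the same way. At $a_1=a_2=\rho$ and $z,w=\pm1$ all functions are real. By joint continuity the following limits exist, where the functions on the right are taken at $a_1=a_2=\rho$: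
$$\hat\omega_1=\lim\frac{\omega_1}\varepsilon=-\frac{X_1}{m_3}(-1,-1),\qquad\hat\chi_1=\lim\frac{\chi_1}{\varepsilon^2}=-\frac{X_2}{m_2}(-1,-1)\,\hat\omega_1,$$
$$\hat\omega_2=\lim\frac{\omega_2}\varepsilon=-\frac{X_2}{m_3}(1,1),\qquad\hat\chi_2=\lim\frac{\chi_2}{\varepsilon^2}=-\frac{X_1}{m_1}(1,1)\,\hat\omega_2 .$$

**Step 5 (the limit of $\Delta/\varepsilon^2$).** The purpose is to reduce (5) to one explicit number. With $\delta p_i=p_i(z_1)-p_i(z_2)$ and $\delta F_i=F_i(z_1)-F_i(z_2)$,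
$$\Delta=\delta p_1\bar\chi_2+\delta p_2\chi_1+\varepsilon\,\delta F_2\,\omega_1+\varepsilon\,\overline{\delta F_1}\,\bar\omega_2+\delta p_3\,\omega_1\bar\omega_2+\varepsilon\,\delta F_1\,\omega_1\bar\chi_2+\varepsilon\,\overline{\delta F_2}\,\chi_1\bar\omega_2 .$$
The last two terms are $O(\varepsilon^4)$. As in Section 4, $\delta p_1\to-s$, $\delta p_2\to s$, $m_2(-1,-1)=m_1(1,1)=s+t$, and similarly $\delta p_3\to-\frac{4h}{1-h^2}$. With $E_i=F_i(-1)-F_i(1)$ we obtain
$$\lim\frac\Delta{\varepsilon^2}=\hat\Delta:=s(\hat\chi_1-\hat\chi_2)+E_2\hat\omega_1+E_1\hat\omega_2-\frac{4h}{1-h^2}\hat\omega_1\hat\omega_2.\tag{7}$$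

**Step 6 (the values of $\hat\omega_1$, $\hat\omega_2$).** The purpose is to see that they are very simple. We use $h=\rho r'$, $r=h\rho$, $rr'=h^2$ and $\frac h{\rho\pm h}=\frac{r'}{1\pm r'}$. First,
$$X_1(-1,-1)=\frac1{1+h}\Big[-\frac h{1+r}+\frac{r'}{1+r'}\Big]=\frac{-h-hr'+r'+h^2}{(1+h)(1+r)(1+r')}=-\frac{h(1-h)(\rho-1)}{(1+h)\rho(1+r)(1+r')},$$
because $-h-\frac{h^2}\rho+\frac h\rho+h^2=-h(1-h)(1-\frac1\rho)$. Next, $m_3(-1,-1)=2\alpha(h)-\alpha(r)-\alpha(r')$. Here $\alpha(h)-\alpha(r)=\frac{2(r-h)}{(1+h)(1+r)}=\frac{2h(\rho-1)}{(1+h)(1+r)}$ and $\alpha(h)-\alpha(r')=\frac{2(r'-h)}{(1+h)(1+r')}=-\frac{2h(\rho-1)}{(1+h)(\rho+h)}$. So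
$$m_3(-1,-1)=\frac{2h(\rho-1)}{1+h}\Big[\frac1{1+r}-\frac1{\rho+h}\Big]=\frac{2h(1-h)(\rho-1)^2}{(1+h)\rho(1+r)(1+r')},$$
since $\rho+h-1-h\rho=(\rho-1)(1-h)$ and $\rho+h=\rho(1+r')$. Hence $\hat\omega_1=\frac1{2(\rho-1)}$. Likewise
$$X_2(1,1)=\frac1{1-h}\Big[\frac h{1+r}+\frac{r'}{1+r'}\Big]=\frac{h+hr'+r'+h^2}{(1-h)(1+r)(1+r')}=\frac{h(1+h)(\rho+1)}{(1-h)\rho(1+r)(1+r')},$$
and, with $\frac{1+h}{1-h}-\alpha(x)=\frac{2(x+h)}{(1-h)(1+x)}$ for $x=r,r'$,
$$m_3(1,1)=\frac{2(1+h)}{1-h}-\alpha(r)-\alpha(r')=\frac{2h(\rho+1)}{1-h}\Big[\frac1{1+r}+\frac1{\rho+h}\Big]=\frac{2h(1+h)(\rho+1)^2}{(1-h)\rho(1+r)(1+r')} .$$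
Hence $\hat\omega_2=-\frac1{2(\rho+1)}$.

**Step 7 ($\hat\Delta\ne0$).** The purpose is to evaluate (7). The remaining values are
$$X_2(-1,-1)=-\frac1{1+h}\Big[\frac h{1-r}+\frac{r'}{1-r'}\Big],\qquad X_1(1,1)=\frac1{1-h}\Big[\frac h{1-r}-\frac{r'}{1-r'}\Big],$$
$$E_1=-\frac h{(1+r)(1+h)}-\frac h{(1-r)(1-h)},\qquad E_2=-\frac h{(1-r)(1+h)}-\frac h{(1+r)(1-h)} .$$
Put $\phi=\frac s{s+t}$, so that $s\hat\chi_1=-\phi X_2(-1,-1)\hat\omega_1$ and $-s\hat\chi_2=\phi X_1(1,1)\hat\omega_2$. Multiplying (7) by $2(\rho^2-1)$,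
$$2(\rho^2-1)\hat\Delta=(\rho+1)\Big\{E_2+\frac\phi{1+h}\Big[\frac h{1-r}+\frac{r'}{1-r'}\Big]\Big\}-(\rho-1)\Big\{E_1+\frac\phi{1-h}\Big[\frac h{1-r}-\frac{r'}{1-r'}\Big]\Big\}+\frac{2h}{1-h^2} .$$
Collect terms.

* Terms with $\frac1{1-r}$: $\frac{(1-\phi)h}{1-r}\cdot\frac{-(\rho+1)(1-h)+(\rho-1)(1+h)}{1-h^2}=\frac{(1-\phi)h}{1-r}\cdot\frac{-2(1-r)}{1-h^2}=-\frac{2(1-\phi)h}{1-h^2}$.
* Terms with $\frac1{1+r}$: $\frac h{1+r}\cdot\frac{-(\rho+1)(1+h)+(\rho-1)(1-h)}{1-h^2}=\frac h{1+r}\cdot\frac{-2(1+r)}{1-h^2}=-\frac{2h}{1-h^2}$. This cancels the last term $+\frac{2h}{1-h^2}$.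
* Terms with $\frac{\phi r'}{1-r'}$: the coefficient is $\frac{(\rho+1)(1-h)+(\rho-1)(1+h)}{1-h^2}=\frac{2(\rho-h)}{1-h^2}=\frac{2\rho(1-r')}{1-h^2}$, and the contribution is $\frac{2\phi\rho r'}{1-h^2}=\frac{2\phi h}{1-h^2}$.

Hence
$$\hat\Delta=\frac h{(1-h^2)(\rho^2-1)}(2\phi-1)=\frac h{(1-h^2)(\rho^2-1)}\cdot\frac{s-t}{s+t}>0,$$
because $\rho>1$ gives $r>r'$ and $x\mapsto\frac{4x}{1-x^2}$ is increasing on $(0,1)$. So $\Delta\ne0$ far along the sequence. By Lemma 1, (2) has no solution there, and $T\in\mathbb{DLA}_R(c)\setminus\mathbb{CDLA}_R(c)$. With padding, this proves part 1 for $c_{\min}<c<c_*$. $\blacksquare$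

As a check of the algebra, take $R=2$, $\rho=\frac32$: then $s=\frac{48}7$, $t=\frac32$, $\hat\omega_1=1$, $\hat\omega_2=-\frac15$, $X_2(-1,-1)=-\frac53$, $X_1(1,1)=3$, $E_1=-\frac{88}{21}$, $E_2=-\frac{40}{21}$. Formula (7) gives $\frac{32}{39}\left(\frac53-\frac35\right)-\frac{40}{21}+\frac{88}{105}+\frac8{15}=\frac{40}{117}$, which is $\frac8{15}\cdot\frac{25}{39}$.

## 6. A four-by-four family and a trace bound on $A'$

For $c\ge c_*$ the construction of Section 5 has no starting point: $k(|\lambda|)+c>-c_*+c\ge0$ for every $\lambda\in A_R$, so no scalar has a touching point. Singular behavior must now come from the off-diagonal entries. We let the eigenvalues approach the outer circle, where $p$ becomes nearly $0$ away from one point, and use the following mismatch. Membership in $\mathbb{DLA}_R(c)$ involves one $w$ at a time, and one $w$ can make only one of two scalar functions $q_3,q_4$ minimal. Condition (2), in contrast, bounds the trace of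 a $2\times2$ block of $A'$ from below using two values of $w$, and from above using two values of $z$.

Let $d=(d_1,d_2,d_3,d_4)=(1,-1,i,-i)$. For $r\in(h^2,1)$, $r\ge\frac12$, $\nu>0$ let
$$T=R\begin{pmatrix}\operatorname{diag}(r,-r)&\nu J\\0&\operatorname{diag}(ir,-ir)\end{pmatrix},\qquad J=\begin{pmatrix}1&1\\1&1\end{pmatrix}.$$
The eigenvalues $Rr\,d_j$ have modulus $Rr\in(1/R,R)$. From here to the end of Section 8 put
$$\beta=1-r^2,\qquad r'=\frac{h^2}r,\qquad\kappa=c+\alpha(r'),\qquad g_j=g_j(z)=(1-rzd_j)^{-1},$$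
and call $\{1,2\}$ and $\{3,4\}$ the blocks. On $\mathbb T$, by (4), $P$ has diagonal entries $p_j=\beta|g_j|^2$ and off-diagonal entries $W_{jk}=\nu zg_jg_k$ ($j\in\{1,2\}$, $k\in\{3,4\}$) with their conjugates. $Q$ has diagonal entries
$$q_j(w)=\frac{1-r'^2}{|1-r'w\bar d_j|^2}\ge\alpha(r'),\qquad\text{with equality iff }w=-d_j,$$
and off-diagonal entries $V_{jk}=-w\nu\,(Rrd_j-hw)^{-1}(Rrd_k-hw)^{-1}$, so $|V_{jk}|\le\nu/(Rr-h)^2$. The entries at $(1,2)$ and $(3,4)$ vanish in both.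

**Lemma 2.** If (2) holds for this $T$, then with $L=\|A'\|$ and $\varsigma=\frac{\sqrt2\,\nu}{(1+r)\sqrt{1+r^2}}$,
$$-2\kappa-L(2\beta+2\varsigma^2+4\varsigma)\le\frac2{1+r^2}\Big(\beta-\frac{2\nu^2}\beta\Big).\tag{8}$$

*Proof.* **Step 1 (upper bound from $z=1$ and $z=-1$).** The purpose is to find two test vectors on which $P$ is small. Let $u=(1-ir)^{-1}$, so $|u|^2=\frac1{1+r^2}$, and
$$f_1=\frac{\bar ue_3+ue_4}{\sqrt2|u|},\qquad f_2=\frac{ue_3+\bar ue_4}{\sqrt2|u|}.$$
At $z=1$ we have $g_1=\frac1{1-r}$, $g_3=u$, $g_4=\bar u$. So $\langle P(1)f_1,e_1\rangle=\nu g_1\frac{u\bar u+\bar uu}{\sqrt2|u|}=\sqrt2\,\nu g_1|u|$, $\langle P(1)f_1,f_1\rangle=\beta|u|^2$ and $p_1=\beta g_1^2$. Note that $\sqrt2\,\nu g_1|u|/p_1=\sqrt2\,\nu|u|(1-r)/\beta=\varsigma$. With $\psi_1=f_1-\varsigma e_1$ (completing the square),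
$$\langle P(1)\psi_1,\psi_1\rangle=\beta|u|^2-\frac{2\nu^2g_1^2|u|^2}{p_1}=|u|^2\Big(\beta-\frac{2\nu^2}\beta\Big).$$
At $z=-1$ we have $g_2=\frac1{1-r}$, $g_3=\bar u$, $g_4=u$, and $\langle P(-1)f_2,e_2\rangle=-\sqrt2\,\nu g_2|u|$. With $\psi_2=f_2+\varsigma e_2$ we get the same value for $\langle P(-1)\psi_2,\psi_2\rangle$. By the first inequality in (2), $\sum_i\langle A'\psi_i,\psi_i\rangle$ is at most the right side of (8).

**Step 2 (comparison with a trace).** The purpose is to relate this sum to $A'_{33}+A'_{44}$. The matrix $f_1f_1^*+f_2f_2^*$ has $(3,3)$ and $(4,4)$ entries $1$ and $(3,4)$ entry $\frac{\bar u^2+u^2}{2|u|^2}=\frac{\Re(u^2)}{|u|^2}=\frac{1-r^2}{1+r^2}\le\beta$, since $u=\frac{1+ir}{1+r^2}$. Hence $\sum_i\langle A'f_i,f_i\rangle\ge A'_{33}+A'_{44}-2\beta L$. Since $\|f_i\|=1$ and $\|\psi_i-f_i\|=\varsigma$, each $\langle A'\psi_i,\psi_i\rangle$ differs from $\langle A'f_i,f_i\rangle$ by at most $L(2\varsigma+\varsigma^2)$. Thus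 $\sum_i\langle A'\psi_i,\psi_i\rangle\ge A'_{33}+A'_{44}-L(2\beta+2\varsigma^2+4\varsigma)$.

**Step 3 (lower bound from $w=-d_j$).** The purpose is to bound the diagonal of $A'$ from below. The second inequality in (2) at $w=-d_j$ gives
$$A'_{jj}\ge-c-\alpha(r')=-\kappa\qquad(j=1,\dots,4).\tag{9}$$
Using $j=3,4$ and combining the three steps gives (8). $\square$

## 7. The case $c>c_*$: coupling of size $\sqrt\beta$

Let $\kappa_0=c+\alpha(h^2)=c-c_*>0$, and let
$$\mu_j^0(w)=c+\frac{1-h^4}{|1-h^2w\bar d_j|^2}\ge\kappa_0,\qquad\text{with equality only at }w=-d_j ;$$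
this is the limit of $q_j+c$ as $r\to1$. Since $d_1\ne d_2$ and $d_3\ne d_4$, the two functions $\frac12\big(\frac1{\mu_1^0}+\frac1{\mu_2^0}\big)$ and $\frac12\big(\frac1{\mu_3^0}+\frac1{\mu_4^0}\big)$ are everywhere $<\frac1{\kappa_0}$ on $\mathbb T$. Let $\frac1\Theta$ be the larger of their maxima, so $\Theta>\kappa_0$. Fix $\theta$ with
$$\kappa_0<\theta<\Theta,\qquad\text{take }\nu^2=\theta\beta,\quad\text{and let }r\to1 .$$
The lower bound on $\theta$ will destroy (2), the upper bound will keep $M\ge0$. Example: for $c=0$ we have $|1-x|^2+|1+x|^2=2+2|x|^2$ with $x=h^2w\bar d_j$, so both functions equal $\frac{1+h^4}{1-h^4}$ for every $w$. The window is then $\frac{1-h^2}{1+h^2}<\theta<\frac{1-h^4}{1+h^4}$.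

**Step 1 (no separating operator).** The purpose is to contradict (8). Putting $z=0$ and $w=0$ in (2), where $P(0)=Q(0)=1$, gives $-1-c\le A'\le1$, so $L\le1+|c|$. As $r\to1$: $\beta\to0$, $\kappa\to\kappa_0$, $\varsigma\to0$, and $2\nu^2/\beta=2\theta$. If (2) were solvable along a sequence $r\to1$, (8) would give $-2\kappa_0\le-2\theta$ in the limit, contradicting $\theta>\kappa_0$. So (2) fails for $r$ near $1$.

**Step 2 (reduction of $M\ge0$ to a scalar inequality).** The purpose is to exploit that $J$ has rank one. Let $\mu_j=q_j(w)+c$ and $\xi=2\nu/(Rr-h)^2\to0$. The off-diagonal part of $Q$ has norm at most $\xi$ (each block $V$ has Hilbert–Schmidt norm at most $\xi$), so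
$$M(z,w)\ge\widetilde M:=P(z)+\operatorname{diag}(\mu_j-\xi).$$
With the invertible matrix $\Gamma=\operatorname{diag}(\overline{zg_1},\overline{zg_2},g_3,g_4)$,
$$\widetilde M=\Gamma^*\begin{pmatrix}\operatorname{diag}(\tau_1,\tau_2)&\nu J\\\nu J&\operatorname{diag}(\tau_3,\tau_4)\end{pmatrix}\Gamma,\qquad\tau_j=\beta+(\mu_j-\xi)|1-rzd_j|^2 ;$$
indeed the $(j,k)$ entry is $zg_j\,\nu\,g_k=W_{jk}$, and $|g_j|^2\tau_j=p_j+\mu_j-\xi$. As $r\to1$, $\mu_j-\xi\to\mu_j^0$ uniformly in $w$, so for $r$ near $1$ we have $\mu_j-\xi\ge\kappa_0/2$ and $\tau_j>0$. Since $J=\mathbf 1\mathbf 1^T$ with $\mathbf 1=(1,1)^T$, the matrix $\operatorname{diag}(\tau_1,\tau_2)^{-1/2}J\operatorname{diag}(\tau_3,\tau_4)^{-1/2}$ has rank one and its norm is the product of two vector norms. Hence $\widetilde M\ge0$ iff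
$$\Pi:=\theta\beta\Big(\frac1{\tau_1}+\frac1{\tau_2}\Big)\Big(\frac1{\tau_3}+\frac1{\tau_4}\Big)\le1 .$$

**Step 3 ($\Pi\le1$ for $r$ near $1$).** The purpose is to use $\theta<\Theta$. Suppose $\Pi>1$ at points $(z_n,w_n)\in\mathbb T^2$ for some $r_n\to1$. Pass to a subsequence with $z_n\to z$, $w_n\to w$.

* If $z\notin\{\bar d_1,\dots,\bar d_4\}$, all $\tau_j$ are bounded below by a positive constant, so $\Pi=O(\beta)\to0$, a contradiction.
* If $z=\bar d_j$, then $\beta/\tau_j\le1$ and the other three $\tau$'s are bounded below. For $k$ in the block opposite to $j$, $|1-r_nz_nd_k|^2\to|1-\bar d_jd_k|^2=2$, so $\tau_k\to2\mu_k^0(w)$. Hence $\limsup\Pi\le\theta\sum_k\frac1{2\mu_k^0(w)}\le\frac\theta\Theta<1$, a contradiction.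

So for $r$ near $1$, $M\ge0$ on $\mathbb T^2$ and (2) has no solution: $T\in\mathbb{DLA}_R(c)\setminus\mathbb{CDLA}_R(c)$. With padding, this proves part 1 for $c>c_*$. $\blacksquare$

## 8. The case $c=c_*$: coupling of size $\beta$

At $c=c_*$ we have $\kappa_0=0$, and $\mu_j^0(-d_j)=0$: the bound $\mu_j-\xi\ge\kappa_0/2>0$, on which Section 7 rests, is lost. We need the next order in $\beta$. Now
$$\kappa=\alpha(r')-\alpha(h^2)=\frac{2(h^2-r')}{(1+h^2)(1+r')}=-\frac{2h^2(1-r)/r}{(1+h^2)(1+r')}<0 .$$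
Since $1-r=\frac\beta2+O(\beta^2)$,
$$\kappa=-\gamma\beta+O(\beta^2),\qquad\gamma=\frac{h^2}{(1+h^2)^2}<\frac14 .$$
To make the coupling term $2\nu^2/\beta$ in (8) comparable with $\kappa$, take $\nu=b\beta$ with $b>0$. Two requirements on $b$ will appear: $2b^2>1-2\gamma$ to destroy (2), and $\frac{1-b^2}2>\gamma$, that is $b^2<1-2\gamma$, to keep $M\ge0$. We take
$$b^2=\tfrac34(1-2\gamma)\in(0,1)$$
and let $r\to1$. Below, $C$ denotes various constants independent of $r,z,w$.

**Step 1 (no separating operator).** The purpose is again to contradict (8), and now $L$ must be shown to be small. Suppose (2) holds. Let $z_0=e^{i\pi/4}$. The four points $z_0d_j$ have arguments $\pm\frac\pi4,\pm\frac{3\pi}4$, so $|1-rz_0d_j|\ge\frac1{\sqrt2}$. Hence $p_j\le2\beta$ and $|W_{jk}|\le2\nu$ at $z_0$, so $\|P(z_0)\|\le C\beta$. By (9), $A'_{jj}\ge-\kappa>0$. Thus $P(z_0)-A'\ge0$ has trace at most $8\beta$, hence norm at most $8\beta$, and $L\le C\beta$. Also $\varsigma\le C\beta$.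 So (8) gives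
$$2\gamma\beta-C\beta^2\le\frac2{1+r^2}\,\beta(1-2b^2)\le\beta(1-2b^2)+C\beta^2,$$
where $\frac2{1+r^2}=\frac2{2-\beta}=1+O(\beta)$. If this held along a sequence $r\to1$, we would get $2b^2\le1-2\gamma$. But $2b^2=\frac32(1-2\gamma)$ and $1-2\gamma>0$, a contradiction. So (2) fails for $r$ near $1$.

**Step 2 (near indices).** The purpose is to control which $|g_j|$ can be large. Since $\frac{1-b^2}2-\gamma=\frac18(1-2\gamma)>0$, we can fix $\eta_0\in(0,\frac14)$ with
$$(1-b^2)(\sqrt2+2\eta_0)^{-2}>\gamma.\tag{10}$$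
Call $j$ *near* if $|z-\bar d_j|<\eta_0$. As $|d_j-d_k|\ge\sqrt2$ for $j\ne k$, at most one index is near. For $|\zeta|=1$ we have $|1-\zeta|\le|1-r\zeta|+(1-r)\le2|1-r\zeta|$. So if $j$ is not near, $|1-rzd_j|\ge\frac12|z-\bar d_j|\ge\frac{\eta_0}2$ and $|g_j|\le2/\eta_0$.

**Step 3 (one critical diagonal entry).** The purpose is to show that for given $w$ only one index has a possibly small $q_j(w)+c$. Given $w\in\mathbb T$, let $j_0$ minimize $|w+d_j|$. For $j\ne j_0$, $2|w+d_j|\ge|w+d_j|+|w+d_{j_0}|\ge|d_j-d_{j_0}|\ge\sqrt2$. With $\zeta=w\bar d_j$ we have $|1-r'\zeta|^2=(1+r')^2-r'|1+\zeta|^2$ and $|1+\zeta|=|w+d_j|$, so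
$$q_j(w)-\alpha(r')=\frac{(1-r'^2)\,r'\,|w+d_j|^2}{(1+r')^2\,|1-r'w\bar d_j|^2}\ge\frac{(1-r'^2)r'}{2(1+r')^4}\qquad(j\ne j_0).$$
Since $r'\to h^2\in(0,1)$, $\kappa\to0$ and $q_j(w)+c=\kappa+(q_j(w)-\alpha(r'))$, there is $\varpi>0$ such that for $r$ near $1$, all $w$ and all $j\ne j_0$ we have $q_j(w)+c\ge\varpi$. Hence
$$M_{jj}\ge D_j:=p_j+\varpi\quad(j\ne j_0),\qquad M_{j_0j_0}\ge\beta|g_{j_0}|^2+\kappa .$$
Let $j_0'$ be the other index in the block of $j_0$, and let $k$ run over the opposite block $\{k_1,k_2\}$. Note $M_{j_0j_0'}=0$. From now on $W_{jk},V_{jk}$ denote the $(j,k)$ entries of $P,Q$ for indices in opposite blocks, in either order, so $|W_{jk}|=\nu|g_j||g_k|$.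

**Step 4 (the block $M'$ on $\{j_0',k_1,k_2\}$).** The purpose is to show that $M'$ is positive definite and almost bounded below by its diagonal. We claim
$$|M_{j_0'k}|\le C\sqrt\beta\sqrt{D_{j_0'}D_k}.$$
The $V$-part is $\le C\nu\le C\beta$, and $D\ge\varpi$. If neither $j_0'$ nor $k$ is near, $|W_{j_0'k}|\le C\nu$. If exactly one of them, say $j$, is near, then $|W_{j_0'k}|\le C\nu|g_j|=Cb\sqrt\beta\cdot\sqrt\beta|g_j|\le C\sqrt\beta\sqrt{D_j}$, and the other $D$ is $\ge\varpi$. This proves the claim. Since $M_{k_1k_2}=0$, conjugating $M'$ by $\operatorname{diag}(D)^{-1/2}$ gives a matrix with diagonal entries at least $1$ and off-diagonal part of norm at most $C\sqrt\beta$. Hence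
$$M'\ge(1-C\sqrt\beta)\operatorname{diag}(D)>0\quad\text{for }r\text{ near }1 .$$

**Step 5 (the Schur complement of $M'$).** The purpose is to finish the proof that $M\ge0$. Since $(M')^{-1}\le(1-C\sqrt\beta)^{-1}\operatorname{diag}(D)^{-1}$ and $M_{j_0j_0'}=0$, it is enough to check
$$M_{j_0j_0}\ge(1-C\sqrt\beta)^{-1}\sum_k\frac{|M_{j_0k}|^2}{D_k}.\tag{11}$$
We use $|M_{j_0k}|^2\le(1+\sqrt\beta)|W_{j_0k}|^2+(1+\beta^{-1/2})|V_{j_0k}|^2$. As $|V_{j_0k}|^2\le C\beta^2$ and $D_k\ge\varpi$, the $V$-terms contribute at most $C\beta^{3/2}$ to the right side of (11). Next, $|W_{j_0k}|^2/D_k=\nu^2|g_{j_0}|^2|g_k|^2/D_k$ is at most $b^2\beta|g_{j_0}|^2$ if $k$ is near, because $D_k\ge\beta|g_k|^2$, and at most $C\beta^2|g_{j_0}|^2$ otherwise. Recall $\kappa\ge-\gamma\beta-C\beta^2$.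

* If no $k$ in the opposite block is near, the left side of (11) minus the right side is at least $\beta|g_{j_0}|^2(1-C\beta)-\gamma\beta-C\beta^{3/2}$. Since $|g_{j_0}|\ge\frac1{1+r}\ge\frac12$, this is at least $\beta\big[\frac14(1-C\beta)-\gamma-C\sqrt\beta\big]$, which is positive for $r$ near $1$ because $\gamma<\frac14$.
* If some (hence exactly one) $k$ is near, then $|1-rzd_{j_0}|\le|1-\bar d_kd_{j_0}|+|\bar d_k-z|+(1-r)\le\sqrt2+2\eta_0$ for $r$ near $1$, since $d_k,d_{j_0}$ are in opposite blocks. So the difference is at least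
$$\beta|g_{j_0}|^2(1-b^2-C\sqrt\beta)-\gamma\beta-C\beta^{3/2}\ge\beta\big[(1-b^2-C\sqrt\beta)(\sqrt2+2\eta_0)^{-2}-\gamma-C\sqrt\beta\big],$$
which is positive for $r$ near $1$ by (10).

Hence for $r$ near $1$, $M\ge0$ on $\mathbb T^2$, and $T\in\mathbb{DLA}_R(c_*)\setminus\mathbb{CDLA}_R(c_*)$. Sections 5, 7 and 8 cover all $c>c_{\min}$, and with padding part 1 of the Theorem is proved. $\blacksquare$

## 9. The endpoint $c=c_{\min}$ and below: only unitaries, then nothing

**Step 1 ($c<c_{\min}$).** The purpose is to reduce to scalars. Let $T\in\mathbb{DLA}_R(c)$. Boundary points of the non-empty compact set $\sigma(T)$ are approximate eigenvalues. Take one, $\lambda$, with unit vectors $x_n$ such that $(T-\lambda)x_n\to0$. Then $(1-hzT)^{-1}x_n-(1-hz\lambda)^{-1}x_n\to0$ and $(1-hwT^{-1})^{-1}x_n-(1-hw/\lambda)^{-1}x_n\to0$. Testing $M$ on $x_n$ shows $p(z)+q(w)+c\ge0$ for the scalar $\lambda$ and all $z,w\in\mathbb T$. So $k(|\lambda|)+c\ge0$ and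 $c\ge-k(1)=c_{\min}$, as $k$ is largest at $1$. Hence for $c<c_{\min}$ both classes are empty.

From now on $c=c_{\min}$. By Section 3 every unitary is in $\mathbb{CDLA}_R(c_{\min})\subseteq\mathbb{DLA}_R(c_{\min})$, with $A=1+\frac{c_{\min}}2=1-\alpha(h)$. It remains to show that every $T\in\mathbb{DLA}_R(c_{\min})$ is unitary.

**Step 2 (the diagonal $w=\bar z$).** The purpose is to extract a numerical-range bound. Let $|z|=1$, $w=\bar z$, $\zeta=-z$, $Z=\zeta T$. Then $hzT=-hZ$ and $hwT^{-1}=-hZ^{-1}$. Since $1+\alpha(h)=\frac2{1+h}$,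
$$M(z,\bar z)=2\Re\Big[(1+hZ)^{-1}+Z(Z+h)^{-1}-\frac2{1+h}\Big].$$
Over the common denominator $(1+hZ)(Z+h)=hZ^2+(1+h^2)Z+h$, the numerator in the bracket is
$$hZ^2+2Z+h-\frac2{1+h}\big(hZ^2+(1+h^2)Z+h\big)=-\frac{h(1-h)}{1+h}(Z-1)^2 .$$
So
$$M(z,\bar z)=-\frac{2h(1-h)}{1+h}\,\Re\big[(Z-1)^2(1+hZ)^{-1}(Z+h)^{-1}\big]\ge0 .$$
Test this on $(1+hZ)(Z+h)Z^{-1}v$ and put $C_\zeta=\frac12(Z+Z^{-1})$. Since $(Z-1)^2Z^{-1}=2(C_\zeta-1)$ and $(1+hZ)(Z+h)Z^{-1}=2hC_\zeta+1+h^2$, we get $\Re\langle2(C_\zeta-1)v,(2hC_\zeta+1+h^2)v\rangle\le0$, that is,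
$$4h\|C_\zeta v\|^2+2(1-h)^2\Re\langle C_\zeta v,v\rangle-2(1+h^2)\|v\|^2\le0 .$$
For a unit vector $v$ and $g=\Re\langle C_\zeta v,v\rangle$ we have $\|C_\zeta v\|\ge|g|$, so $2hg^2+(1-h)^2g-(1+h^2)\le0$. This quadratic has roots $1$ and $-\frac{1+h^2}{2h}$, so $g\le1$. Write $T^{-*}=(T^{-1})^*$ and
$$S=\tfrac12(T+T^{-*}),\qquad D=\tfrac12(T-T^{-*}).$$
The operators $\bar\zeta T^{-1}$ and $\zeta T^{-*}$ are adjoints of each other and have the same real part, so $\Re C_\zeta=\Re(\zeta S)$. Thus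
$$\Re(\zeta S)\le1\qquad(\zeta\in\mathbb T).\tag{12}$$

**Step 3 ($S$ is expansive and invertible).** The purpose is to get an inequality in the opposite direction. We have $T=S+D$ and $T^{-*}=S-D$. Take real parts in $1=(T^{-*})^*T=(S-D)^*(S+D)$; the cross terms $S^*D-D^*S$ are skew-adjoint, so $S^*S=1+D^*D$. In the same way $1=T(T^{-*})^*=(S+D)(S-D)^*$ gives $SS^*=1+DD^*$. Hence $S$ is invertible and $\|Sv\|\ge\|v\|$ for all $v$.

**Step 4 ($S$ is isometric).** The purpose is to play (12) against Step 3. Fix $v$ and let $b_k=\|S^kv\|^2$, $k\in\mathbb Z$, a nondecreasing sequence. For finitely supported real $(x_k)$ let $u(\zeta)=\sum_kx_k\zeta^kS^kv$. Then $\zeta Su(\zeta)=\sum_kx_{k-1}\zeta^kS^kv$. Integrating (12) applied to $u(\zeta)$ over $\mathbb T$ with normalized measure,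
$$0\le\int\big(\|u\|^2-\Re\langle\zeta Su,u\rangle\big)=\sum_kx_k(x_k-x_{k-1})b_k.\tag{13}$$
For $n\ge1$ choose $x_k=0$ for $k\le-1-n$, rising in steps of $\frac1n$ to $x_{-1}=1$, equal to $1$ for $-1\le k\le1$, then falling in steps of $\frac1n$ to $x_{1+n}=0$, and $0$ afterwards. In the rising part, $k=-1-n+m$ with $1\le m\le n$, the coefficients in (13) are $\frac m{n^2}$ and $b_k\le b_{-1}$, so the contribution is at most $\frac{n+1}{2n}b_{-1}$. The flat part ($k=0,1$) contributes $0$. In the falling part, $k=1+m$ with $1\le m\le n$, the coefficients are $-\frac{n-m}{n^2}$ and $b_k\ge b_1$, so the contribution is at most $-\frac{n-1}{2n}b_1$. Letting $n\to\infty$ gives $b_1\le b_{-1}$. As $b$ is nondecreasing, $b_{-1}=b_0=b_1$, so $\|Sv\|=\|v\|$.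

**Step 5 ($T$ is unitary).** The purpose is to return from $S$ to $T$. Since $v$ was arbitrary, $S^*S=1$, and $S^*S=1+D^*D$ gives $D=0$. Hence $T=T^{-*}$, so $T^*T=1$, and $T$, being invertible, is unitary. This proves part 2 of the Theorem. $\blacksquare$
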